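\title{A deterministic dynamic data structure for Split Completion}

\begin{abstract}
Split Completion asks whether a graph can be turned into a split graph by adding at most $k$ edges. We give a deterministic data structure that maintains the answer for an $n$-vertex graph under edge insertions and deletions, with worst-case update time $2^{\sqrt{8k}}\cdot((k+1)\log n)^{\mathcal O(1)}$ and initialization time $n\cdot((k+1)\log n)^{\mathcal O(1)}$ on an edgeless graph. This answers affirmatively a question of Majewski, Pilipczuk and Zych-Pawlewicz. The structure follows a partition of the vertices that is read off the degree sequence, finds the few pairs of vertices that violate it by decoding power sums of vertex labels, and searches for an optimal solution among partitions that differ from it in $\mathcal O(\sqrt k+1)$ vertices. The same bounds hold for Split Edge Deletion. Under the Exponential Time Hypothesis, $\sqrt k$ in the exponent cannot be replaced by $o(\sqrt k)$.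
\end{abstract}

\section{Introduction}

A graph is a \emph{split graph} if its vertex set can be partitioned into a clique and an independent set. In the \emph{Split Completion} problem we are given a graph $G$ and an integer $k$, and we ask whether one can add at most $k$ edges to $G$ to obtain a split graph. We write $\operatorname{opt}(G)$ for the least number of edges that must be added, so the question is whether $\operatorname{opt}(G)\le k$.

In the dynamic version the vertex set and the parameter $k$ are fixed upon initialization, the graph changes by insertions and deletions of single edges, and a data structure must hold the answer after every update. One update changes the graph very little, so one hopes for an update time of the form $g(k)\cdot(\log n)^{\mathcal O(1)}$. In such a time one can read neither the clique, nor the independent set, nor the neighborhood of a single vertex: each of them may have close to $n$ elements.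

The following is known~\cite{MPZ}. There is a randomized data structure that is initialized on an edgeless $n$-vertex graph, together with an accuracy parameter $d\in\mathbb N$, in time $k^{\mathcal O(1)}\cdot d^2\cdot n\cdot(\log n)^{\mathcal O(1)}$, has amortized update time $5^k\cdot k^{\mathcal O(1)}\cdot d^2\cdot(\log n)^{\mathcal O(1)}$, and at all times reports the correct answer with probability at least $1-\mathcal O(n^{-d})$. The question posed in~\cite{MPZ} is whether this structure can be derandomized: is there a deterministic data structure, always correct, with initialization time $n\cdot(k\log n)^{\mathcal O(1)}$ on an edgeless graph and amortized update time $2^{\mathcal O(k)}\cdot(\log n)^{\mathcal O(1)}$? The answer is yes, and both the amortization and the linear exponent can be removed.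

\begin{theorem}\label{thm:main}
There is a deterministic data structure that maintains the answer to Split Completion for $(G,k)$ under edge insertions and deletions and is always correct. It is initialized on an edgeless $n$-vertex graph in time $n\cdot((k+1)\log n)^{\mathcal O(1)}$. Its worst-case update time is
\[
2^{\sqrt{8k}}\cdot((k+1)\log n)^{\mathcal O(1)}\ \subseteq\ 2^{\mathcal O(\sqrt k)}(\log n)^{\mathcal O(1)} .
\]
When the answer is ``yes'', it also maintains the minimum number of added edges and an optimal set of edges to add.
\end{theorem}

In \emph{Split Edge Deletion} one asks instead whether at most $k$ edges can be deleted to obtain a split graph.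

\begin{theorem}\label{thm:deletion}
The same bounds hold for Split Edge Deletion, also starting from an edgeless graph.
\end{theorem}

\begin{theorem}\label{thm:lower}
Unless the Exponential Time Hypothesis fails, no deterministic data structure for Split Completion, initialized on an edgeless graph, has initialization time and amortized update time both bounded by $2^{o(\sqrt k)}n^{\mathcal O(1)}$.
\end{theorem}

The proof of Theorem~\ref{thm:main} has three parts. First, if edges may be both added and deleted, an optimal partition $(A,B)$ is determined by the degrees, and its cost is a lower bound for $\operatorname{opt}(G)$ (Section~\ref{sec:degree}). So in the only interesting case $A$ is a clique and $B$ is independent up to at most $k$ wrong pairs. Second, an optimal completion then moves few vertices between $A$ and $B$, because $y$ vertices taken from an almost independent set cost about $y^2/2$ new edges when they are put into a clique; this is the source of the square root (Section~\ref{sec:structure}). Third, the wrong pairs, and the few neighborhoods that the search needs, are supports of sparse integer functions on the vertex set. Power sums of these functions are easy to update, and a sparse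 function can be decoded from its power sums by exact linear algebra (Sections~\ref{sec:recovery} and~\ref{sec:maintain}). Section~\ref{sec:example} shows all three parts on a graph with six vertices, and Section~\ref{sec:search} assembles the update procedure. Theorems~\ref{thm:deletion} and~\ref{thm:lower} are proved in Sections~\ref{sec:deletion} and~\ref{sec:lower}.

\subsection*{Conventions}
Graphs are simple and undirected, with vertex set $V=\{1,\dots,n\}$, $n\ge2$; we compute with vertices as integers. We write $N(v)$ for the neighborhood of $v$, $N[v]=N(v)\cup\{v\}$ and $d(v)=|N(v)|$. For $P\subseteq V$, $e(P)$ and $\bar e(P)$ are the numbers of edges and of non-edges (pairs of distinct non-adjacent vertices) inside $P$, and for disjoint $P,Q$, $e(P,Q)$ is the number of edges between $P$ and $Q$. A \emph{vertex cover} of a graph is a set of vertices that contains an endpoint of every edge; equivalently, its complement is independent. The indicator function of $P$ is $\mathbf 1_P$.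

The model is the word RAM with words of $\Theta(\log n)$ bits; longer integers are handled by schoolbook arithmetic. We call a computation \emph{fast} if its worst-case time is $((k+1)\log n)^{\mathcal O(1)}$. We use two textbook structures with worst-case time $\mathcal O(\log n)$ per operation: a balanced search tree, which supports insertion, deletion and membership queries, and an order-statistic tree, which also returns the position of a given element and the element at a given position.

We assume $0\le k<\binom n2$. This loses nothing: making $V\setminus\{1\}$ a clique shows $\operatorname{opt}(G)\le\binom{n-1}2\le\binom n2-1$, so for larger $k$ the answer is always ``yes'' and replacing $k$ by $\binom n2-1$ changes neither the answer nor the optimum.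

\section{The degree partition}\label{sec:degree}

We first replace sets of added edges by partitions. Call a partition $V=C\uplus I$ \emph{feasible} if $I$ is independent in $G$, and let its \emph{cost} be $\bar e(C)$.

\begin{lemma}\label{lem:partition}
$\operatorname{opt}(G)$ is the minimum cost of a feasible partition. If $(C,I)$ attains it, then the non-edges inside $C$ form an optimal set of edges to add.
\end{lemma}

\begin{proof}
If $G'\supseteq G$ is split with clique $C$ and independent set $I$, then $I$ is independent in $G$ and every non-edge of $G$ inside $C$ was added, so at least $\bar e(C)$ edges were added. Conversely, if $(C,I)$ is feasible, adding exactly the non-edges inside $C$ gives a split graph.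
\end{proof}

The constraint that $I$ be independent is what makes the problem hard, so we relax it to a penalty. For an arbitrary partition $V=P\uplus Q$, the number $\bar e(P)+e(Q)$ counts the pairs that must be edited, by adding or deleting an edge, to make $P$ a clique and $Q$ independent. The relaxed problem has an explicit solution. Order $V$ as $v_1,\dots,v_n$ by non-increasing degree, with ties broken by increasing label; we call this \emph{the order}. Put $d_i=d(v_i)$ and
\[
m=\max\{i: d_i\ge i-1\},\qquad A=\{v_1,\dots,v_m\},\qquad B=V\setminus A,\qquad \sigma=\bar e(A)+e(B).
\]
Since $d_i-(i-1)$ is strictly decreasing in $i$ and $d_1\ge0$, we have $m\ge1$, and $d_i\ge i-1$ holds exactly for $i\le m$. We call $(A,B)$ the \emph{degree partition}.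

\begin{lemma}[cf.\ Hammer--Simeone]\label{lem:degree}
$\sigma=\min\big(\bar e(P)+e(Q)\big)$ over all partitions $V=P\uplus Q$. In particular $\sigma\le\operatorname{opt}(G)$.
\end{lemma}

\begin{proof}
Let $|P|=p$. The degree sums are $\sum_{v\in P}d(v)=2e(P)+e(P,Q)$ and $\sum_{v\in Q}d(v)=2e(Q)+e(P,Q)$. The crossing edges cancel in the difference, and $\bar e(P)=\binom p2-e(P)$, so
\[
\bar e(P)+e(Q)=\frac12\Big(p(p-1)-\sum_{v\in P}d(v)+\sum_{v\in Q}d(v)\Big).
\]
For fixed $p$ the right side is smallest when $P$ consists of $p$ vertices of largest degree, with value
\[
\phi(p)=\frac12\Big(p(p-1)-\sum_{i\le p}d_i+\sum_{i>p}d_i\Big),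
\]
attained by $P=\{v_1,\dots,v_p\}$. For $1\le p\le n$ we have $\phi(p)-\phi(p-1)=(p-1)-d_p$, which is at most $0$ for $p\le m$ and positive for $p>m$. So $\phi$ is minimized at $p=m$, and $\phi(m)=\sigma$. A feasible partition $(C,I)$ has $e(I)=0$, so its cost is at least $\sigma$.
\end{proof}

Thus the answer is ``no'' whenever $\sigma>k$. For $k=0$ this is the whole story: $\sigma=0$ means that $(A,B)$ itself is a feasible partition of cost $0$, so $G$ is split if and only if $\sigma=0$, and this depends only on the degrees. For larger $k$ the number $\sigma$ is only a lower bound.

\begin{example}\label{ex:gap}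
(a) The cycle $C_6$ and the disjoint union of two triangles are both $2$-regular on six vertices, so both have $m=3$ and $\sigma=\frac12(6-6+6)=3$. In $C_6$, putting every second vertex into $C$ costs $3$, so $\operatorname{opt}=3$. In the two triangles, $I$ contains at most one vertex of each; for $|I|=2,1,0$ the cost is $6-2$, $10-4$, $15-6$, so $\operatorname{opt}=4$. Degrees do not determine the answer.

(b) Let $G$ be the disjoint union of a clique on $r\ge2$ vertices and one edge. Deleting that edge gives a split graph, so $\sigma\le1$. A feasible $C$ contains an endpoint of the edge and at least $r-1$ vertices of the clique, and taking exactly these gives $\operatorname{opt}=r-1$. So $\operatorname{opt}$ is not bounded in terms of $\sigma$.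
\end{example}

Call a non-edge inside $A$ or an edge inside $B$ a \emph{defect}. There are $\sigma$ defects. Let $z_u$ be the number of defects that contain $u$:
\begin{equation}\label{eq:z}
z_u=\begin{cases}|A\setminus N[u]|=(m-1)-|N(u)\cap A|,&u\in A,\\[2pt] |N(u)\cap B|=d(u)-|N(u)\cap A|,&u\in B.\end{cases}
\end{equation}
Then $z_u\ge0$, $z_u\le\sigma$ and $\sum_uz_u=2\sigma$. Put
\[
A_1=\{u\in A:z_u>0\},\qquad A_0=A\setminus A_1,\qquad a=\bar e(A),
\]
so that $\sigma=a+e(B)$, $|A_1|\le2a$, and every vertex of $A_0$ is adjacent to all other vertices of $A$. For $v\in A$ let $b(v)=|N(v)\cap B|$. By~\eqref{eq:z},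
\begin{equation}\label{eq:b}
b(v)=d(v)-(m-1)+z_v .
\end{equation}
On $A_0$ this reads $b(v)=d(v)-m+1$, so there the order by degree is also an order by $b$.

\section{An example with six vertices}\label{sec:example}

Let $k=1$ and let $G$ have the edges $12,13,23,14,45,26$: a triangle $123$ with a path $1,4,5$ and a pendant edge $26$ attached. The degrees of $1,\dots,6$ are $3,3,2,2,1,1$, so the order is $1,\dots,6$. Since $d_3=2\ge2$ and $d_4=2<3$, we get $m=3$, $A=\{1,2,3\}$ and $B=\{4,5,6\}$. The only defect is the edge $45$.

\emph{Finding the defect.} Suppose that we may not scan $B$, but that we have the sums $\alpha_j=\sum_{v\in A}v^j$, $\beta_j=\sum_{v\in B}d(v)v^j$ and $W_j=\sum_{u}|N(u)\cap A|\,u^j$. Here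
\[
\alpha_j=1+2^j+3^j,\qquad \beta_j=2\cdot4^j+5^j+6^j,\qquad W_j=2+2\cdot2^j+2\cdot3^j+4^j+6^j,
\]
and for $j=0,1,2,3$ the stored numbers are $\alpha=(3,6,14,36)$, $\beta=(4,19,93,469)$, $W=(8,22,80,352)$. By~\eqref{eq:z}, the power sums $\mu_j=\sum_uz_uu^j$ equal $2\alpha_j+\beta_j-W_j$, that is, $\mu=(2,9,41,189)$. From $\mu_0=2$ we learn that $\sigma=1$ and that $z$ is nonzero at no more than two vertices. It is nonzero at exactly two, because otherwise $\mu_0\mu_2-\mu_1^2$ would vanish, whereas $2\cdot41-9^2=1$. If $x^2+\lambda_1x+\lambda_0$ has these two vertices as roots, then $\mu_{j+2}+\lambda_1\mu_{j+1}+\lambda_0\mu_j=0$, so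
\[
2\lambda_0+9\lambda_1=-41,\qquad 9\lambda_0+41\lambda_1=-189 .
\]
The solution is $\lambda_0=20$, $\lambda_1=-9$, and $x^2-9x+20=(x-4)(x-5)$.

\emph{Repairing it.} The edge $45$ cannot be deleted, so $4$ or $5$ must move into the clique. Describe a partition by the set $X\subseteq A$ that leaves the clique side and the set $Y\subseteq B$ that enters it; $Y$ must contain all neighbors of $X$ in $B$. As $A$ is a clique, $|X|\le1$. Taking $Y$ as small as feasibility allows gives the following partitions.
\[
\begin{array}{c|c|c|l|c}
X&Y&C&\text{non-edges in }C&\text{cost}\\\hline
\emptyset&\{4\}&\{1,2,3,4\}&24,34&2\\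
\emptyset&\{5\}&\{1,2,3,5\}&15,25,35&3\\
\{3\}&\{4\}&\{1,2,4\}&24&1\\
\{3\}&\{5\}&\{1,2,5\}&15,25&2\\
\{2\}&\{4,6\}&\{1,3,4,6\}&16,34,36,46&4\\
\{2\}&\{5,6\}&\{1,3,5,6\}&15,16,35,36,56&5\\
\{1\}&\{4\}&\{2,3,4\}&24,34&2
\end{array}
\]
So $\operatorname{opt}=1=\sigma$, attained by adding the edge $24$. Three features carry over to the general case. The optimum moves vertex $3$, which lies in no defect; it is singled out by having few neighbors in $B$, hence low degree. Moving vertex $1$ gains nothing over the first row, since $1$ is adjacent to everything in $C$. And moving vertex $2$ forces vertex $6$, which also lies in no defect, into the clique, so we need access to $N(2)\cap B$. Power sums give this as well: $\sum_{u\in N(2)}u^j-\alpha_j=6^j-2^j$, since the large common part of $N(2)$ and $A$ cancels.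

\section{Optimal partitions are close to the degree partition}\label{sec:structure}

A partition $(C,I)$ is described by $X=A\cap I$ and $Y=B\cap C$, so that $C=(A\setminus X)\cup Y$ and $I=X\cup(B\setminus Y)$. Both sets are small for the reason given in the introduction: $X$ is an independent subset of $A$, so $\binom{|X|}2\le a$, and $Y$ must be completed to a clique although $B$ has few edges. Smallness is not enough, since already a single vertex can be chosen in $n$ ways. The next lemma confines $X$ to $\mathcal O(k+1)$ vertices and shows that $X$ almost determines $Y$.

Let $q$ be the largest integer with $\binom q2\le k+e(B)$. From $(q-1)^2\le q(q-1)$ we get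
\begin{equation}\label{eq:q}
q\le1+\sqrt{2(k+e(B))}.
\end{equation}
Let $R$ be the set of the last $\min(k+1,|A_0|)$ vertices of $A_0$ in the order. In the example, $q=2$ and $R=\{2,3\}$.

\begin{lemma}\label{lem:structure}
Suppose $\operatorname{opt}(G)\le k$. Then some optimal feasible partition $(C,I)$, with $X=A\cap I$ and $Y=B\cap C$, satisfies:
\begin{enumerate}
\item[(i)] $|Y|\le q$;
\item[(ii)] $Y=S\uplus Z$, where $S=N(X)\cap B$ is the set of vertices of $B$ with a neighbor in $X$, and $Z$ is an inclusion-minimal vertex cover of $G[B\setminus S]$;
\item[(iii)] $X=\emptyset$, or $X=\{v\}$ with $v\in R$, or $X$ is a nonempty independent subset of $A_1$.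
\end{enumerate}
\end{lemma}

\begin{proof}
Among the optimal feasible partitions choose one with $|X|$ minimum and, subject to that, $|Y|$ minimum.

(i) The set $Y$ spans at most $e(B)$ edges because $Y\subseteq B$, and at most $\bar e(C)\le k$ non-edges because $Y\subseteq C$. Hence $\binom{|Y|}2\le k+e(B)$.

(ii) A vertex of $S$ has a neighbor in $X\subseteq I$, so it lies in $C$; thus $S\subseteq Y$. Put $Z=Y\setminus S$. Then $(B\setminus S)\setminus Z=B\setminus Y\subseteq I$ is independent, so $Z$ is a vertex cover of $G[B\setminus S]$. If it is not inclusion-minimal, then $Z\setminus\{y\}$ is still a cover for some $y\in Z$, because supersets of covers are covers. Then $(B\setminus Y)\cup\{y\}$ is independent, and $y\notin S$ has no neighbor in $X$, so $I\cup\{y\}$ is independent. The feasible partition $(C\setminus\{y\},I\cup\{y\})$ has no larger cost, the same $X$ and a smaller $Y$, contrary to the choice.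

(iii) The set $X\subseteq I$ is independent, so we are done if $X\subseteq A_1$. Otherwise $X$ contains some $v\in A_0$. Since $v$ is adjacent to all other vertices of $A$, we have $X=\{v\}$, and $N(v)\cap B\subseteq Y$ by (ii).

If $N(v)\cap B=Y$, then $v$ is adjacent to every vertex of $C=(A\setminus\{v\})\cup Y$, so $(C\cup\{v\},I\setminus\{v\})$ is feasible, has the same cost, and has $X=\emptyset$, contrary to the choice. Hence $b(v)<|Y|$.

Now compare $v$ with the vertices $u\in A\setminus\{v\}\subseteq C$. If $u$ has a non-neighbor $y\in Y$, then $uy$ is a non-edge inside $C$, and different $u$ give different non-edges; so there are at most $k$ such $u$. Every other $u$ is adjacent to all of $Y$ and has $b(u)\ge|Y|>b(v)$. A vertex $u\in A_0$ that follows $v$ in the order has $d(u)\le d(v)$, hence $b(u)\le b(v)$ by~\eqref{eq:b}, so it is of the first kind. Thus at most $k$ vertices of $A_0$ follow $v$, that is, $v\in R$.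
\end{proof}

To use the lemma we need the list of defects, the set $R$, and the sets $N(v)\cap B$ for $v\in A_1\cup R$. The last are needed only when $b(v)\le q$, since $N(v)\cap B\subseteq Y$ for $v\in X$. All these sets are small, but they are hidden among $n$ vertices.

\section{Recovering a sparse function from power sums}\label{sec:recovery}

The \emph{support} of $f:\{1,\dots,n\}\to\mathbb Z$ is the set of $u$ with $f(u)\ne0$, and its \emph{moments} are $\mu_j=\sum_uf(u)u^j$. Moments are linear in $f$, which makes them easy to update. The price is their length, $\mathcal O((j+1)\log n)$ bits, and the time bound allows it as long as $j=\mathcal O(k+1)$.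

\begin{lemma}\label{lem:recovery}
Let $s\ge1$ and let $f:\{1,\dots,n\}\to\mathbb Z$ satisfy $|f(u)|\le n$ for all $u$ and have support of size at most $s$. The support of $f$ can be computed deterministically from $\mu_0,\dots,\mu_{2s-1}$ in time $((s+1)\log n)^{\mathcal O(1)}$.
\end{lemma}

\begin{proof}
Let $S$ be the support and $r=|S|\le s$. We find $r$, then the polynomial whose roots are the elements of $S$, then its roots.

\emph{The size.} For $1\le t\le s$ let $H_t=(\mu_{i+j})_{0\le i,j<t}$ and let $U_t=(u^i)_{0\le i<t,\ u\in S}$, a $t\times r$ matrix. Let $D$ be the diagonal matrix with entries $f(u)$, $u\in S$; it is invertible. Since $\mu_{i+j}=\sum_{u\in S}u^if(u)u^j$, we have $H_t=U_tDU_t^{\top}$. The matrix $U_r$ is a square Vandermonde matrix with distinct nodes, so it is invertible, and it consists of the first $r$ rows of $U_s$, so $U_s$ has rank $r$. As linear maps, $U_s^{\top}$ is onto $\mathbb Q^r$, $D$ is bijective and $U_s$ is injective; hence $\operatorname{rank}H_s=r$. If $r=0$ we are done. Otherwise $H_r=U_rDU_r^{\top}$ is invertible.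

\emph{The polynomial.} Let $\Lambda(x)=\prod_{u\in S}(x-u)=x^r+\sum_{i<r}\lambda_ix^i$. Since $\Lambda$ vanishes on $S$, we have $\sum_uf(u)u^j\Lambda(u)=0$, that is,
\[
\sum_{i<r}\mu_{i+j}\lambda_i=-\mu_{r+j}\qquad(0\le j<r).
\]
This system has matrix $H_r$, so it determines $\Lambda$, and it uses only moments of index at most $2r-1\le2s-1$. We have $|\mu_j|\le n^{j+2}$, so all entries have $\mathcal O(s\log n)$ bits. The rank of an integer matrix and the solution of a nonsingular integer linear system can be computed in time polynomial in the bit size, by fraction-free Gaussian elimination (Edmonds, Bareiss).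

\emph{The roots.} We cannot try all $n$ values, so we use binary search. For an integer $c\in[1,n]$ consider $\Lambda(x+c)=\prod_{u\in S}\big(x+(c-u)\big)$. If $c\ge\max S$, all its coefficients are nonnegative. If $c<\max S$, it has the positive root $\max S-c$, whereas a monic polynomial with nonnegative coefficients is positive for $x>0$; so some coefficient is negative. Hence $\max S$ is the least $c$ for which all coefficients of $\Lambda(x+c)$ are nonnegative, and $\mathcal O(\log n)$ tests find it. Each test expands $\Lambda(x+c)$ by Horner's scheme with $\mathcal O(r^2)$ operations on integers of $\mathcal O(r\log n)$ bits. We divide $\Lambda$ by $x-\max S$ and repeat, $r$ times in all.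
\end{proof}

In the example, $\Lambda(x+4)=x^2-x$ fails the test and $\Lambda(x+5)=x^2+x$ passes it. The bound on the support is a promise that the moments cannot confirm in general: for $s=1$, the function with values $1,-2,1$ at $1,2,3$ has $\mu_0=\mu_1=0$, like the zero function. At each use of the lemma we therefore bound the support beforehand by numbers that are already known.

\section{Maintaining the power sums}\label{sec:maintain}

One cannot store the values $z_u$ explicitly. When a vertex $v$ passes from $B$ to $A$, the value $z_u$ changes at every neighbor of $v$ in $B$ and at every non-neighbor of $v$ in $A$, and while $\sigma$ is large nothing bounds their number in terms of $k$. The moments of $z$, however, are made of sums that have one term for each vertex of $A$ or of $B$. It then suffices that few vertices change sides in one update.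

\begin{lemma}\label{lem:stable}
One edge update changes $m$ by at most $1$ and changes $A$ by at most $5$ elements.
\end{lemma}

\begin{proof}
A deletion reverses an insertion, so consider inserting $xy$, and mark the new quantities by primes. Every degree grows by $0$ or $1$, so the sorted sequences satisfy $d_i\le d'_i\le d_i+1$. The first inequality gives $m'\ge m$. If $m'\ge m+2$, then $d'_{m+2}\ge m+1$, so $d_{m+1}\ge d_{m+2}\ge m$, which contradicts the maximality of $m$. So $m'\in\{m,m+1\}$. The relative order of $L=V\setminus\{x,y\}$ does not change, and $A\cap L$ and $A'\cap L$ are prefixes of $L$ with lengths in $[m-2,m]$ and $[m'-2,m']$. Both lengths lie in $[m-2,m+1]$, so the prefixes differ in at most $3$ elements. With $x$ and $y$ this makes at most $5$.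
\end{proof}

Fix $s=4k+4$. The data structure stores:
\begin{itemize}
\item a balanced search tree of the edges, the degrees, an order-statistic tree for the order, the number $m$, and a bit for each vertex that tells whether it lies in $A$;
\item for every $v\in V$ and $0\le j<2s$, the sum $T_j(v)=\sum_{u\in N(v)}u^j$;
\item for $0\le j<2s$, the sums $W_j=\sum_{v\in A}T_j(v)$, \ $\alpha_j=\sum_{v\in A}v^j$, \ $\beta_j=\sum_{v\in B}d(v)v^j$.
\end{itemize}
Each sum is at most $n^{2s+1}$ and so has $\mathcal O((k+1)\log n)$ bits.

\begin{lemma}\label{lem:maintain}
This data can be initialized on the edgeless graph in time $n\cdot((k+1)\log n)^{\mathcal O(1)}$, and updating it after an edge insertion or deletion is fast.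
\end{lemma}

\begin{proof}
For the edgeless graph the order is $1,\dots,n$, $m=1$, $A=\{1\}$, $\alpha_j=1$, and all $T_j(v)$, $W_j$, $\beta_j$ are $0$.

Let the edge $xy$ be inserted (upper signs) or deleted (lower signs). First we change the graph and keep the old partition. We update the edge tree and $d(x),d(y)$, and change $T_j(x)$ by $\pm y^j$ and $T_j(y)$ by $\pm x^j$. If $x\in A$ we change $W_j$ by $\pm y^j$, and if $x\in B$ we change $\beta_j$ by $\pm x^j$; if $y\in A$ we change $W_j$ by $\pm x^j$, and if $y\in B$ we change $\beta_j$ by $\pm y^j$.

Then we change the partition. We reposition $x$ and $y$ in the order and find the new value $m'$ as the largest $i\in\{m-1,m,m+1\}\cap[1,n]$ with $d'_i\ge i-1$. By the proof of Lemma~\ref{lem:stable}, a vertex of $L=V\setminus\{x,y\}$ that changes sides has rank in $L$ between $\min(m,m')-1$ and $\max(m,m')$, and its position in the new order exceeds this rank by at most $2$. So all vertices that change sides are found among $x$, $y$ and the vertices at positions $m-2,\dots,m+3$, by comparing the stored bit with the test ``position at most $m'$''. For a vertex $v$ that enters $A$ we add $T_j(v)$ to $W_j$, add $v^j$ to $\alpha_j$ and subtract $d(v)v^j$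 from $\beta_j$; for a vertex that leaves $A$ we do the opposite. In total there are $\mathcal O(s)$ arithmetic operations and $\mathcal O(1)$ tree operations.
\end{proof}

The stored sums give access to the two kinds of hidden sets.

\begin{lemma}\label{lem:access}
The following computations are fast.
\begin{enumerate}
\item[(a)] Computing $\sigma$.
\item[(b)] If $\sigma\le k$: listing all defects, the set $A_1$, all nonzero values $z_u$, the numbers $a$, $e(B)$, $q$, and the set $R$.
\item[(c)] Given $v\in V$ with $|N(v)\cap B|+|A\setminus N(v)|\le s$: listing $N(v)\cap B$ and $A\setminus N(v)$.
\end{enumerate}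
\end{lemma}

\begin{proof}
(a) By~\eqref{eq:z}, $z_u=(m-1)\mathbf 1_A(u)+d(u)\mathbf 1_B(u)-|N(u)\cap A|$. Exchanging the order of summation gives $\sum_u|N(u)\cap A|\,u^j=\sum_{v\in A}\sum_{u\in N(v)}u^j=W_j$. Therefore
\[
\sum_uz_uu^j=(m-1)\alpha_j+\beta_j-W_j\qquad(0\le j<2s),
\]
and $j=0$ gives $2\sigma$.

(b) Since the $z_u$ are nonnegative integers with sum $2\sigma$, the support of $z$ has at most $2\sigma\le2k\le s$ elements, and Lemma~\ref{lem:recovery} finds it. Both endpoints of a defect lie in the support, so one adjacency query for each pair of support vertices on the same side lists all defects. The list gives $A_1$, the values $z_u$, $a$, $e(B)$ and $q$. We find $R$ by walking backwards in the order from position $m$ and skipping the at most $2k$ vertices of $A_1$, in at most $3k+1$ steps.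

(c) The function $\mathbf 1_{N(v)}-\mathbf 1_A$ has moments $T_j(v)-\alpha_j$ and support $(N(v)\cap B)\cup(A\setminus N(v))$. Lemma~\ref{lem:recovery} finds the support, and the membership bits split it into its two parts.
\end{proof}

\section{The update procedure}\label{sec:search}

We now prove Theorem~\ref{thm:main}. After initialization the graph is edgeless, hence split, and the structure holds the answer ``yes'' with the empty set of edges. After each update it refreshes the data by Lemma~\ref{lem:maintain} and computes $\sigma$. If $\sigma>k$, it answers ``no'', which is correct by Lemma~\ref{lem:degree}. From now on let $\sigma=a+e(B)\le k$. The structure computes the lists of Lemma~\ref{lem:access}(b) and runs through all pairs $(X,Y)$ allowed by Lemma~\ref{lem:structure}, as follows. By~\eqref{eq:q} and $e(B)\le k-a$,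
\begin{equation}\label{eq:q2}
q\le1+\sqrt{4k-2a}\le1+2\sqrt k .
\end{equation}

\subsection*{Step 1: neighborhoods}
For each of the at most $3k+1$ vertices $v\in A_1\cup R$ compute $b(v)$ from~\eqref{eq:b}. If $b(v)\le q$, list $N(v)\cap B$ by Lemma~\ref{lem:access}(c). The lemma applies: $A\setminus N(v)$ consists of $v$ and its $z_v\le k$ non-neighbors in $A$, so by~\eqref{eq:q2} and $2\sqrt k\le k+1$,
\[
b(v)+z_v+1\le(1+2\sqrt k)+k+1\le2k+3\le s .
\]

\subsection*{Step 2: the sets $X$}
Trying all subsets of $A_1$ of the admissible size, about $\sqrt{2a}$ out of $2a$ vertices, would put a factor $\log k$ into the exponent. We avoid it as follows. Let $F$ be the complement of $G[A_1]$. It has $a$ edges and at most $2k$ vertices, and the independent subsets of $A_1$ are the cliques of $F$. Remove the vertices of $F$ one at a time, each time a vertex of minimum degree in the current graph. If this degree is $\delta$, the current graph has at least $\delta+1$ vertices, all of degree at least $\delta$, so $\delta(\delta+1)/2\le a$ and $\delta\le\sqrt{2a}$. A nonempty clique of $F$ consists of its first removed vertex and a subset of the at most $\sqrt{2a}$ neighbors that this vertex had when it was removed.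 So all nonempty independent subsets of $A_1$ occur among at most $2k\cdot2^{\sqrt{2a}}$ sets; we test each and keep the independent ones. Together with $X=\emptyset$ and $X=\{v\}$ for $v\in R$ we obtain at most $(3k+2)2^{\sqrt{2a}}$ independent sets $X$, each of size at most $\max(2k,1)$.

\subsection*{Step 3: the sets $Y$}
Fix $X$. Discard it if $b(v)>q$ for some $v\in X$. Otherwise compute $S=N(X)\cap B$ from Step~1, and discard $X$ if $|S|>q$. The edges of $G[B\setminus S]$ are among the listed defects. We enumerate vertex covers of this graph by branching: starting from the empty set, output the current set if it covers all edges; otherwise stop if it has $q-|S|$ elements; otherwise pick an uncovered edge and branch on adding either endpoint. The search tree is binary of depth at most $q$, so it has at most $2^q$ leaves. It outputs every inclusion-minimal cover $Z$ with $|Z|\le q-|S|$. Indeed, an uncovered edge has an endpoint in $Z$ that has not yet been chosen, so we can follow a branch along which the current set stays inside $Z$; the branch is not stopped early, because a set of $q-|S|\ge|Z|$ elements inside $Z$ is $Z$ itself; so it ends at a cover contained in $Z$, which equals $Z$ by minimality.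 Each output $Z$ gives the set $Y=S\cup Z$.

\subsection*{Step 4: the cost}
Let $C=(A\setminus X)\cup Y$ and $I=X\cup(B\setminus Y)$. This partition is feasible: $X$ is independent, $B\setminus Y=(B\setminus S)\setminus Z$ is independent, and no edge joins them since $S\subseteq Y$. The set $C$ may be large, but degrees let us count its non-edges. There are $|Y|(m-|X|)$ pairs between $Y$ and $A\setminus X$. By~\eqref{eq:z}, a vertex $y\in Y$ has $d(y)-z_y$ neighbors in $A$, so $\sum_{y\in Y}(d(y)-z_y)-e(X,Y)$ of these pairs are edges. Hence
\[
\bar e(C)=\bar e(A\setminus X)+\Big(|Y|(m-|X|)-\sum_{y\in Y}\big(d(y)-z_y\big)+e(X,Y)\Big)+\bar e(Y).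
\]
The first term is the number of listed non-edges inside $A$ that avoid $X$, and $e(X,Y)$ and $\bar e(Y)$ take $(k+1)^{\mathcal O(1)}$ adjacency queries. Let $\nu$ be the least cost found, with $\nu=\infty$ if no pair is produced. The structure answers ``yes'' if and only if $\nu\le k$.

\subsection*{Correctness}
Every evaluated partition is feasible, so $\nu\ge\operatorname{opt}(G)$, and the answer is ``no'' when $\operatorname{opt}(G)>k$. Let $\operatorname{opt}(G)\le k$ and take the optimal partition of Lemma~\ref{lem:structure}. Its $X$ is produced in Step~2 by (iii). It is not discarded, since $b(v)\le|S|\le|Y|\le q$ for all $v\in X$ by (i) and (ii). Its $Z$ is an inclusion-minimal cover with $|Z|=|Y|-|S|\le q-|S|$, so Step~3 outputs it. Hence $\nu=\operatorname{opt}(G)$.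

\subsection*{Time}
The work for each generated set $X$ and each node of a search tree is fast, and so is everything outside Steps 2--4. By~\eqref{eq:q2} the total is at most
\[
(3k+2)\,2^{\sqrt{2a}}\cdot2^{\,1+\sqrt{4k-2a}}\cdot((k+1)\log n)^{\mathcal O(1)} .
\]
The inequality $\sqrt\xi+\sqrt\eta\le\sqrt{2(\xi+\eta)}$, which is $2\sqrt{\xi\eta}\le\xi+\eta$ after squaring, gives $\sqrt{2a}+\sqrt{4k-2a}\le\sqrt{8k}$. So the worst-case update time is $2^{\sqrt{8k}}((k+1)\log n)^{\mathcal O(1)}$, and $(k+1)^{\mathcal O(1)}\le2^{\mathcal O(\sqrt k)}$ gives the second form.

\subsection*{The added edges}
Let $\nu\le k$ and let $(X,Y)$ attain $\nu$. By Lemma~\ref{lem:partition} we must list the non-edges inside $C$. Those inside $A\setminus X$ are among the defects, and those inside $Y$ are found by adjacency queries. For those between $Y$ and $A\setminus X$, apply Lemma~\ref{lem:access}(c) to each $y\in Y$. Now that the cost is known to be at most $k$, the vertex $y$ has at most $k$ non-neighbors in $A\setminus X$, so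
\[
|N(y)\cap B|+|A\setminus N(y)|\le z_y+k+|X|\le2k+\max(2k,1)\le s .
\]
We obtain $A\setminus N(y)$ and remove $X$ from it. This is fast, and it completes the proof of Theorem~\ref{thm:main}. \qed

\begin{remark}
The degree partition enters in three ways. Its optimality (Lemma~\ref{lem:degree}) allows us to answer ``no'' whenever there are too many defects to decode. Its stability (Lemma~\ref{lem:stable}) makes the maintenance fast in the worst case. And the order by degree, which is stored anyway, locates the candidates $R$ among the vertices that lie in no defect.
\end{remark}

\section{Split Edge Deletion}\label{sec:deletion}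

\begin{proof}[Proof of Theorem~\ref{thm:deletion}]
Complementation exchanges cliques and independent sets, so a graph is split if and only if its complement is. Deleting a set of edges from $G$ adds the same pairs to $\overline G$. Hence $G$ can be made split by deleting at most $k$ edges if and only if $\overline G$ can be made split by adding at most $k$ edges. We run the structure of Theorem~\ref{thm:main} on $\overline G$, inserting an edge when $G$ loses one and deleting an edge when $G$ gains one.

The initial graph is now $\overline G=K_n$, which has too many edges to insert or to store. But the structure uses its edge tree only for adjacency queries, so we store the edges of $G$ and negate the replies. The rest of the initial state is explicit. All degrees are $n-1$, so the order is $1,\dots,n$, $m=n$, $A=V$ and $B=\emptyset$. With $P_j=\sum_{u=1}^nu^j$ we have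
\[
T_j(v)=P_j-v^j,\qquad W_j=nP_j-P_j=(n-1)P_j,\qquad\alpha_j=P_j,\qquad\beta_j=0,
\]
and these numbers are computed in time $n\cdot((k+1)\log n)^{\mathcal O(1)}$. The initial answer is ``yes''.
\end{proof}

\section{The exponent under the Exponential Time Hypothesis}\label{sec:lower}

The Exponential Time Hypothesis (ETH) asserts that for some $\delta>0$, satisfiability of 3-CNF formulas with $N$ variables cannot be decided in time $\mathcal O(2^{\delta N})$. In \emph{Vertex Cover} we are given a graph $H$ and an integer $\ell$ and ask for a vertex cover of size at most $\ell$. Under ETH, Vertex Cover on graphs with $N$ vertices and $M$ edges has no algorithm with running time $2^{o(N+M)}$ (Impagliazzo--Paturi--Zane; see~\cite[Theorem 14.6]{Cygan}).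

The clique side of a feasible partition of $H$ is a vertex cover, and a cover of size $\ell$ costs at most $\binom\ell2$. This is the quadratic relation behind Theorem~\ref{thm:main}, read in the other direction: a reduction with $k$ quadratic in $N+M$ gives a lower bound with exponent $\sqrt k$. The obstacle is that cost does not control size, since edges inside the cover are free; the complete graph $K_N$ has cost $0$ but no cover with fewer than $N-1$ vertices. We therefore attach a large clique in which every vertex of $H$ has $M+2$ private non-neighbors. Then each vertex of the cover pays a price that exceeds all possible savings, namely $M$ from the edges of $H$ and $1$ from leaving one vertex of the large clique out.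

Let $(H,\ell)$ be an instance with $M\ge1$ and $0\le\ell\le N$; all other instances are trivial. Take disjoint sets $K_h$, $h\in V(H)$, of $M+2$ new vertices each, and let $K$ be their union. Let $G$ consist of $H$, a clique on $K$, and all edges $hw$ with $h\in V(H)$ and $w\in K\setminus K_h$. Put $k=(M+2)\ell+\binom\ell2$.

\begin{lemma}\label{lem:reduction}
$H$ has a vertex cover of size at most $\ell$ if and only if $\operatorname{opt}(G)\le k$.
\end{lemma}

\begin{proof}
Let $Y$ be a vertex cover of $H$ with $|Y|\le\ell$. Put $C=K\cup Y$ and $I=V(H)\setminus Y$. Then $I$ is independent. There is no non-edge inside $K$, each $h\in Y$ has $M+2$ non-neighbors in $K$, and $\bar e(Y)\le\binom{|Y|}2$. So $\bar e(C)\le(M+2)|Y|+\binom{|Y|}2\le k$.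

Conversely, let $(C,I)$ be feasible with $\bar e(C)\le k$, and let $Y=C\cap V(H)$. Since $V(H)\setminus Y\subseteq I$ is independent, $Y$ is a vertex cover of $H$. Suppose $|Y|\ge\ell+1$. As $K$ is a clique, $|K\cap I|\le1$. There are $(M+2)|Y|$ non-edges between $Y$ and $K$, and each $w\in K$ has exactly one non-neighbor in $V(H)$, so at least $(M+2)|Y|-1$ of them lie inside $C$. Also $\bar e(Y)\ge\binom{|Y|}2-M$. Using $\binom{\ell+1}2=\binom\ell2+\ell$ we get
\[
\bar e(C)\ge(M+2)(\ell+1)-1+\binom{\ell+1}2-M=k+\ell+1>k,
\]
a contradiction. Hence $|Y|\le\ell$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]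
Suppose that a deterministic data structure has initialization time and amortized update time at most $2^{g(k)}n^{c}$, where $g(k)=o(\sqrt k)$ and $c$ is a constant. We may take $g$ nondecreasing: if $g(k)\le\varepsilon\sqrt k$ for all $k\ge k_0$, then $\max_{k\le t}g(k)\le\varepsilon\sqrt t$ for all large $t$. Given $(H,\ell)$, construct $(G,k)$. The graph $G$ has $n=N(M+3)$ vertices and at most $n^2$ edges, and $k=\mathcal O((N+M)^2)$ because $\ell\le N$. Initialize the structure on the edgeless $n$-vertex graph, insert all edges of $G$, and read the answer. By Lemma~\ref{lem:reduction} this decides $(H,\ell)$. The total time is $2^{g(k)}n^{\mathcal O(1)}$, where $g(k)=o(N+M)$ and $n^{\mathcal O(1)}=(N+M)^{\mathcal O(1)}$. This is $2^{o(N+M)}$, which contradicts ETH.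
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cygan}
Cygan et al., \emph{Parameterized Algorithms}.

\bibitem{MPZ}
Konrad Majewski, Micha{\l} Pilipczuk, Anna Zych-Pawlewicz,
\emph{Parameterized dynamic data structure for Split Completion},
arXiv:2402.08816 (2024).

\end{thebibliography}
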